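# The bisublinear maximal operator and a logarithm of the smaller norm

## An operator bound with the logarithm of $\min(A,B)$

Throughout, $d\ge1$, $X$ is a Banach function space over $\mathbf R^d$ with Köthe dual $X'$, $M$ is the Hardy–Littlewood maximal operator, $M_{1,1}$ its bisublinear version, and $T$ is an operator satisfying a condition called $(*)$. All these terms are recalled right after the statements. Write
$$A:=\|M\|_{X\to X},\qquad B:=\|M\|_{X'\to X'},\qquad N(X):=\sup\{\|M_{1,1}(f,g)\|_{L^1}:\ \|f\|_X\le1,\ \|g\|_{X'}\le1\}.$$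
Logarithms are natural.

**Theorem 1.** If $T$ satisfies $(*)$ with constant $C_T$ and $M$ is bounded on $X$ and on $X'$, then, with $C_d=192\cdot288^d$,
$$\|T\|_{X\to X}\le C_T\,N(X),\qquad N(X)\le C_d\max(A,B)\bigl(1+\log\min(A,B)\bigr).$$
In particular $\|T\|_{X\to X}\le C_d\,C_T\max(A,B)\bigl(1+\log\max(A,B)\bigr)$.

The last line is a conjecture taken from Zoe Nieraeth, "Extrapolation in general quasi-Banach function spaces", arXiv:2211.03458 (2022): *if $T$ satisfies $(*)$ and $M$ is bounded on $X$ and $X'$, then $\|T\|_{X\to X}\lesssim_d C_T\max(A,B)(1+\log\max(A,B))$.* So the conjecture is true, and the logarithm may even be taken of the smaller norm.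

In plain words: we control a whole class of operators by one bilinear object, $M_{1,1}$, and we ask how the size of that object depends on $A$ and $B$. A bound by the product $AB$ is available, and we shall see it in one line below:

**Fact 1.** If $T$ satisfies $(*)$ and $M$ is bounded on $X$ and $X'$, then $\|T\|_{X\to X}\le C_T\,AB$.

When $A\approx B\approx t$ this is $t^2$. Theorem 1 replaces it by $t(1+\log t)$. Since $1+\log t\le t$ for $t\ge1$, Theorem 1 contains Fact 1 up to the constant $C_d$.

Three further statements complete the picture. The first is the engine of the proof, the second a converse, the third says that the logarithm is needed.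

**Theorem 2 ($A_1$-weights).** Let $\alpha,\beta\ge1$ and let $F,G:\mathbf R^d\to[0,\infty)$ be measurable, not a.e. zero, with $MF\le\alpha F$ and $MG\le\beta G$ a.e. Then
$$\|M_{1,1}(F,G)\|_{L^1}\le6\cdot288^d\bigl[\alpha(1+\log\beta)+\beta(1+\log\alpha)\bigr]\|FG\|_{L^1}.$$

**Theorem 3 (converse).** If $N(X)<\infty$, then $M$ is bounded on $X$ and on $X'$, and $\max(A,B)\le4\cdot12^d\,N(X)$. Hence $N(X)<\infty$ if and only if $M$ is bounded on $X$ and on $X'$, and then
$$\tfrac1{4\cdot12^d}\max(A,B)\le N(X)\le C_d\max(A,B)\bigl(1+\log\min(A,B)\bigr).$$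

**Corollary 4 (sharpness).** Let $d=1$ and let $H$ be the Hilbert transform. Let $\psi:[1,\infty)\to(0,\infty)$ be increasing and suppose $\|H\|_{X\to X}\lesssim\max(A,B)\,\psi(\min(A,B))$ for all $X=L^2_w(\mathbf R)$ with $w^2\in A_2$. Then $\psi(t)\gtrsim1+\log t$. So the logarithm of the minimum in Theorem 1 cannot be replaced by a more slowly growing function.

## Banach function spaces, Köthe duality and condition $(*)$

**Definition (Banach function space).** A Banach function space $X$ over $\mathbf R^d$ is a linear space of (classes of) measurable functions with a complete norm such that: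

* (a) ideal property: if $f\in X$ and $|g|\le|f|$ a.e., $g$ measurable, then $g\in X$ and $\|g\|_X\le\|f\|_X$;
* (b) Fatou property: if $0\le f_n\uparrow f$ a.e., $f_n\in X$ and $\sup_n\|f_n\|_X<\infty$, then $f\in X$ and $\|f\|_X=\sup_n\|f_n\|_X$;
* (c) saturation: every set of positive measure contains a subset $E$ of positive measure with $\mathbf 1_E\in X$.

**Definition (Köthe dual).** $X'$ is the space of measurable $g$ with $\|g\|_{X'}:=\sup_{\|f\|_X\le1}\|fg\|_{L^1}<\infty$.

We use freely that $X'$ is again a Banach function space, that $X''=X$ isometrically, and that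
$$\|h\|_X=\sup_{\|g\|_{X'}=1}\|hg\|_{L^1}\qquad\text{for measurable }h. \tag{1}$$
The definition gives Hölder's inequality $\|fg\|_{L^1}\le\|f\|_X\|g\|_{X'}$. If the right side of (1) is finite for some $h\ge0$ with values in $[0,\infty]$, then $h<\infty$ a.e.: otherwise saturation of $X'$ gives $E\subseteq\{h=\infty\}$ of positive measure with $\mathbf 1_E\in X'$, and a multiple of $\mathbf 1_E$ makes the supremum infinite. So then $h\in X''=X$.

**Example 1.** For a weight $w$ (measurable, $0<w<\infty$ a.e.) let $L^2_w$ be the space of $f$ with $fw\in L^2$, normed by $\|fw\|_{L^2}$. It is saturated, because the bounded sets $\{|x|\le n,\ w\le n\}$ exhaust $\mathbf R^d$ up to a null set. Since $\int|fg|=\int|fw|\,|gw^{-1}|$, the dual is $(L^2_w)'=L^2_{w^{-1}}$. The pair $X=L^1$, $X'=L^\infty$ is also allowed as a pair of spaces, but there $M$ is not bounded on $X$: the maximal function of the indicator of a cube decays only like $|x|^{-d}$ and is not integrable.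

**Definition (maximal operators).** Cubes have sides parallel to the axes, and $\langle f\rangle_{Q}:=\frac1{|Q|}\int_Q|f|$. Set
$$Mf:=\sup_Q\langle f\rangle_Q\mathbf 1_Q,\qquad M_{1,1}(f,g):=\sup_Q\langle f\rangle_Q\langle g\rangle_Q\mathbf 1_Q,$$
with suprema over all cubes, and $0\cdot\infty=0$.

It does not matter whether cubes are open or closed. If a product $\langle f\rangle_Q\langle g\rangle_Q$ exceeds $\lambda\ge0$, then both averages are positive, and an open cube $Q_\varepsilon\supset\overline Q$ with $|Q_\varepsilon|\le(1+\varepsilon)|Q|$ has $\langle f\rangle_{Q_\varepsilon}\langle g\rangle_{Q_\varepsilon}\ge(1+\varepsilon)^{-2}\langle f\rangle_Q\langle g\rangle_Q>\lambda$ for small $\varepsilon$. So $\{M_{1,1}(f,g)>\lambda\}$ is open, and $M_{1,1}(f,g)$ is measurable; the same holds for $Mf$. Both operators see functions only up to null sets, and $M_{1,1}$ is symmetric and monotone in $|f|,|g|$.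

If $M$ is bounded on $X$, every $f\in X$ is locally integrable: $\langle f\rangle_Q=\infty$ would give $Mf=\infty$ on $Q$, but $Mf\in X$ is finite a.e. By Lebesgue differentiation $|f|\le Mf$ a.e., so $\|f\|_X\le A\|f\|_X$, and $A\ge1$. Likewise $B\ge1$.

**Definition (condition $(*)$).** Let $L^\infty_c$ be the bounded measurable functions with compact support, and let $T$ be a (sub)linear operator on $L^\infty_c$ with $Tf$ measurable for each $f$. We say that $T$ satisfies $(*)$ with constant $C_T$ if
$$\|(Tf)g\|_{L^1}\le C_T\|M_{1,1}(f,g)\|_{L^1}\qquad(*)$$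
for all $f\in L^\infty_c$ and all measurable $g$. Its norm is $\|T\|_{X\to X}:=\sup\{\|Tf\|_X/\|f\|_X: f\in X\cap L^\infty_c,\ f\ne0\}$.

**Example 2.** The identity satisfies $(*)$ with constant $1$: for $g_n=\min(|g|,n)$, Lebesgue differentiation gives $|f|g_n\le M_{1,1}(f,g_n)\le M_{1,1}(f,g)$ a.e.; let $n\to\infty$. For a fixed cube $Q$, the averaging operator $Tf=\bigl(\frac1{|Q|}\int_Qf\bigr)\mathbf 1_Q$ also has constant $1$, because $\int|Tf||g|\le\langle f\rangle_Q\langle g\rangle_Q|Q|\le\int_QM_{1,1}(f,g)$. In dimension one the Hilbert transform satisfies $(*)$; we take this as given.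

The first half of Theorem 1 is now immediate.

**Step 0 ($N(X)$ controls $T$).** The purpose is to remove $T$ from the problem. For $f\in X\cap L^\infty_c$, by (1) and $(*)$,
$$\|Tf\|_X=\sup_{\|g\|_{X'}=1}\|(Tf)g\|_{L^1}\le C_T\sup_{\|g\|_{X'}=1}\|M_{1,1}(f,g)\|_{L^1}\le C_T\,N(X)\,\|f\|_X .$$
From here on the only question is the size of $N(X)$.

## The product bound $N(X)\le AB$ and what it loses

For a cube $Q\ni x$ we have $\langle f\rangle_Q\le Mf(x)$ and $\langle g\rangle_Q\le Mg(x)$, so $M_{1,1}(f,g)\le Mf\cdot Mg$ pointwise, and Hölder gives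
$$\|M_{1,1}(f,g)\|_{L^1}\le\|Mf\|_X\|Mg\|_{X'}\le AB\,\|f\|_X\|g\|_{X'}.$$
So $N(X)\le AB$, and with Step 0 this is Fact 1.

The loss is visible: $Mf(x)$ and $Mg(x)$ may be attained on two very different cubes, whereas $M_{1,1}$ must use the same cube for both functions.

**Example 3.** Let $d=1$, $L\ge2$, $f=\mathbf 1_{[0,1]}$, $g=\mathbf 1_{[L,L+1]}$. For $1\le x\le L$, testing with $[0,x]$ and $[x,L+1]$ gives $Mf(x)\ge\frac1x$ and $Mg(x)\ge\frac1{L+1-x}$, so
$$\int Mf\,Mg\ \ge\int_1^L\frac{dx}{x(L+1-x)}=\frac1{L+1}\int_1^L\Bigl(\frac1x+\frac1{L+1-x}\Bigr)dx=\frac{2\log L}{L+1}.$$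
An interval $Q\ni x$ that contributes to $M_{1,1}(f,g)(x)$ meets both supports, so its length is at least $\max(L-1,|x|-1)$, and $\langle f\rangle_Q\langle g\rangle_Q\le|Q|^{-2}$. Hence
$$\int M_{1,1}(f,g)\le\frac{2L}{(L-1)^2}+2\int_L^\infty\frac{dx}{(x-1)^2}=\frac{2L}{(L-1)^2}+\frac2{L-1}\le\frac8L+\frac4L=\frac{12}L .$$
As $\frac L{L+1}\ge\frac23$, the ratio of the two integrals is at least $\frac19\log L$, which is unbounded. The pointwise inequality $M_{1,1}(f,g)\le Mf\,Mg$ must be given up.

## Replacing the space by two $A_1$-weights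

Rather than arbitrary $f\in X$ and $g\in X'$, we would like functions whose averages behave regularly. The right class is the following.

**Definition.** Let $\alpha\ge1$. We call $F\ge0$ an $A_1$-weight with constant $\alpha$ if $MF\le\alpha F$ a.e.

The condition says that the average of $F$ over any cube is at most $\alpha$ times the values of $F$ at a.e. point of the cube: $F$ may be much larger than its averages, but not much smaller.

**Example 4.** In $d=1$ let $F(x)=|x|^{-s}$ with $0\le s<1$. Let $Q\ni x$ be an interval of length $\ell$, $x\neq0$. If $\ell\le|x|/2$, then $|y|\ge|x|/2$ on $Q$ and $\langle F\rangle_Q\le2^s|x|^{-s}$. If $\ell>|x|/2$, then $Q\subseteq[-3\ell,3\ell]$ and $\langle F\rangle_Q\le\frac{2(3\ell)^{1-s}}{(1-s)\ell}\le\frac{2\cdot3^{1-s}2^s}{1-s}|x|^{-s}$. In both cases $\langle F\rangle_Q\le\frac6{1-s}|x|^{-s}$. Testing with $[0,x]$ shows that the best constant is at least $\frac1{1-s}$. Also, if $F_1$, $F_2$ are $A_1$-weights with constant $\alpha$, so is $\min(F_1,F_2)$, since $M\min(F_1,F_2)\le\min(MF_1,MF_2)$.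

**Example 5 (the case $\beta=1$).** If $MG\le G$ a.e., then $\langle G\rangle_Q\le G$ a.e. on every cube $Q$, which forces $G$ to be constant on $Q$; so $G$ is a constant $c$. Then $M_{1,1}(F,G)=c\,MF\le\alpha FG$ pointwise. Here one factor $\alpha$ suffices, with no logarithm.

**Step 1 (Theorem 2 implies the bound on $N(X)$).** The purpose is to dominate $f$ and $g$ by $A_1$-weights whose constants are comparable to $A$ and $B$, at the cost of a factor $2$ in norm. This is the Rubio de Francia construction.

Let $f\in X$, $g\in X'$; if either is zero, then $M_{1,1}(f,g)=0$, so assume both are nonzero. With $M^0h:=h$, put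
$$F:=\sum_{k\ge0}\frac{M^k|f|}{(2A)^k},\qquad G:=\sum_{k\ge0}\frac{M^k|g|}{(2B)^k}.$$
Since $\|M^k|f|\|_X\le A^k\|f\|_X$, the partial sums $S_n$ of $F$ satisfy $\|S_n\|_X\le\sum_k2^{-k}\|f\|_X=2\|f\|_X$, and they increase to $F$.

*$F<\infty$ a.e.* Otherwise saturation of $X'$ gives $E\subseteq\{F=\infty\}$ of positive measure with $\mathbf 1_E\in X'$. By Hölder $\int_ES_n\le2\|f\|_X\|\mathbf 1_E\|_{X'}$ for all $n$, so $\int_EF<\infty$ by monotone convergence, a contradiction. Redefine $F$ as $0$ on the null set where it is infinite.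

By the Fatou property $F\in X$ and $\|F\|_X\le2\|f\|_X$. The term $k=0$ gives $|f|\le F$ a.e., so $F$ is not a.e. zero. By monotone convergence averages are countably additive on nonnegative functions, so $M$ is countably subadditive, and
$$MF\le\sum_{k\ge0}\frac{M^{k+1}|f|}{(2A)^k}=2A\sum_{k\ge1}\frac{M^k|f|}{(2A)^k}\le2AF\quad\text{a.e.}$$
In the same way, using saturation of $X=X''$, we get $|g|\le G<\infty$ a.e., $\|G\|_{X'}\le2\|g\|_{X'}$ and $MG\le2BG$ a.e.

Apply Theorem 2 with $\alpha=2A$, $\beta=2B$. We have $1+\log(2t)\le2(1+\log t)$ for $t\ge1$, and $\|FG\|_{L^1}\le4\|f\|_X\|g\|_{X'}$ by Hölder. Hence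
$$\|M_{1,1}(f,g)\|_{L^1}\le\|M_{1,1}(F,G)\|_{L^1}\le96\cdot288^d\bigl[A(1+\log B)+B(1+\log A)\bigr]\|f\|_X\|g\|_{X'},$$
the constant being $6\cdot2\cdot2\cdot4=96$ times $288^d$.

It remains to simplify the bracket. The function $t\mapsto t/(1+\log t)$ has derivative $\log t/(1+\log t)^2\ge0$ on $[1,\infty)$. So if $A\ge B$, then $\frac B{1+\log B}\le\frac A{1+\log A}$, that is, $B(1+\log A)\le A(1+\log B)$; the case $B\ge A$ is symmetric. The bracket is therefore at most $2\max(A,B)(1+\log\min(A,B))$, and $N(X)\le192\cdot288^d\max(A,B)(1+\log\min(A,B))$. Together with Step 0 this is Theorem 1, once Theorem 2 is proved.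

Note what happened: the space $X$ is gone. What remains is a statement about two weights.

## From all cubes to $2^d$ dyadic lattices

**Step 2 (dyadic reduction).** The purpose is to replace arbitrary cubes by families in which any two cubes are nested or disjoint. For $u\in\{0,\frac13\}^d$ let
$$\mathscr D^u=\{2^{-k}([0,1)^d+n+(-1)^ku):\ k\in\mathbf Z,\ n\in\mathbf Z^d\}.$$

*Nestedness.* For fixed $k$ the cubes tile $\mathbf R^d$. In a coordinate with $u_i=0$ the endpoints of level $k-1$ are clearly among those of level $k$. In a coordinate with $u_i=\frac13$,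
$$2^{-k+1}\Bigl(n+\frac{(-1)^{k-1}}3\Bigr)=2^{-k}\Bigl(2n-\frac{2(-1)^k}3\Bigr)=2^{-k}\Bigl(2n-(-1)^k+\frac{(-1)^k}3\Bigr),$$
which is again an endpoint of level $k$. So each cube of level $k$ lies in exactly one cube of level $k-1$, its parent, and two cubes of $\mathscr D^u$ are nested or disjoint.

*Covering.* Every closed cube $P$ lies in some $Q\in\bigcup_u\mathscr D^u$ with $|Q|\le6^d|P|$. Let $\ell$ be the side length of $P$ and choose $\delta=2^{-k}$ with $3\ell<\delta\le6\ell$. The sets $\delta\mathbf Z$ and $\delta(\mathbf Z+\frac{(-1)^k}3)$ have distance $\delta/3>\ell$, so a closed interval of length $\ell$ misses at least one of them. In each coordinate choose $u_i=0$ or $u_i=\frac13$ so that the side of $P$ misses the corresponding endpoint set; then that side lies strictly between two consecutive endpoints. The resulting cube $Q\in\mathscr D^u$ has side length $\delta\le6\ell$ and contains $P$.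

For such $P\subseteq Q$ we have $\langle f\rangle_P\le6^d\langle f\rangle_Q$. Writing $M^{\mathscr D}$, $M_{1,1}^{\mathscr D}$ for the suprema over $Q\in\mathscr D$ only, we get
$$Mf\le6^d\sum_uM^{\mathscr D^u}f,\qquad M_{1,1}(f,g)\le36^d\sum_uM_{1,1}^{\mathscr D^u}(f,g),\tag{2}$$
with $2^d$ summands in each sum.

## Stopping cubes for the product of two averages

We now begin the proof of Theorem 2. We may assume $\int FG<\infty$.

**Step 3 (what the $A_1$ conditions say about averages).** Some cube $Q_0$ has $\langle F\rangle_{Q_0}>0$, and every $x$ lies in a cube containing $Q_0$; so $MF>0$ everywhere, and $F\ge MF/\alpha>0$ a.e. Likewise $G>0$ a.e. Outside one null set, for every cube $Q$ and every remaining $x\in Q$,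
$$\langle F\rangle_Q\le\alpha F(x),\qquad\langle G\rangle_Q\le\beta G(x).\tag{3}$$
Hence $\langle F\rangle_Q,\langle G\rangle_Q\in(0,\infty)$ for all cubes. Averaging (3) over a subcube gives
$$Q'\subseteq Q\ \Longrightarrow\ \langle F\rangle_Q\le\alpha\langle F\rangle_{Q'},\quad\langle G\rangle_Q\le\beta\langle G\rangle_{Q'}.\tag{4}$$
Read (4) as follows: when we pass from a cube to a larger one, the average of $G$ can rise by a factor of at most $\beta$. It may fall by any amount.

**Step 4 (level sets of $M_{1,1}^{\mathscr D}(F,G)$).** The purpose is to turn the integral into a sum over cubes. Fix $\mathscr D=\mathscr D^u$ and put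
$$p(Q):=\langle F\rangle_Q\langle G\rangle_Q,\qquad a:=4^d.$$
Multiplying the two parts of (3) and averaging over $Q$, we get $p(Q)\le\alpha\beta\langle FG\rangle_Q\le\alpha\beta\|FG\|_{L^1}/|Q|$. This tends to $0$ as $|Q|\to\infty$. So for $j\in\mathbf Z$, a cube $Q\in\mathscr D$ with $p(Q)>a^j$ has only finitely many ancestors with the same property, and lies in a maximal one. Let $\mathcal Q_j$ be the family of maximal cubes $Q\in\mathscr D$ with $p(Q)>a^j$. They are pairwise disjoint, and
$$\Omega_j:=\bigcup_{Q\in\mathcal Q_j}Q=\{M_{1,1}^{\mathscr D}(F,G)>a^j\}.$$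
If $Q\in\mathcal Q_j$ has parent $\widehat Q$, then $p(\widehat Q)\le a^j$ by maximality. Since $|\widehat Q|=2^d|Q|$, each average grows by at most $2^d$ from $\widehat Q$ to $Q$, so $p(Q)\le4^dp(\widehat Q)$. Thus
$$a^j<p(Q)\le a^{j+1}\qquad(Q\in\mathcal Q_j).\tag{5}$$
In particular a cube belongs to at most one family $\mathcal Q_j$.

*Ancestors.* Let $Q\in\mathcal Q_j$ and $i\le j$. Since $p(Q)>a^j\ge a^i$, there is a unique $Q_i\in\mathcal Q_i$ with $Q\subseteq Q_i$, and $Q_j=Q$. If $i'\le i\le j$, then $p(Q_i)>a^i\ge a^{i'}$, so $Q_i$ lies in a cube of $\mathcal Q_{i'}$. That cube contains $Q$, hence is $Q_{i'}$. So $Q_i\subseteq Q_{i'}$: smaller index, larger cube.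

*The sum.* By (3), $0<M_{1,1}^{\mathscr D}(F,G)\le\alpha\beta FG<\infty$ a.e., so a.e. point lies in exactly one set $\Omega_j\setminus\Omega_{j+1}$, where $M_{1,1}^{\mathscr D}(F,G)\le a^{j+1}$. With (5),
$$\int M_{1,1}^{\mathscr D}(F,G)\le\sum_ja^{j+1}|\Omega_j|=a\sum_j\sum_{Q\in\mathcal Q_j}a^j|Q|\le a\sum_j\sum_{Q\in\mathcal Q_j}\langle F\rangle_Q\langle G\rangle_Q|Q|.\tag{6}$$

## One fixed order of summation fails

How should we estimate the sum in (6)? Since $\langle G\rangle_Q|Q|=\int_QG$, it equals
$$\int G(x)\sum_{Q\ni x}\langle F\rangle_Q\,dx,$$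
the inner sum running over all stopping cubes containing $x$. Every term is at most $\alpha F(x)$ by (3). If the averages $\langle F\rangle_Q$ at least doubled from each stopping cube to the next smaller one, the inner sum would be at most $2\alpha F(x)$, and we would obtain $2\alpha\int FG$, with a single factor $\alpha$. But the stopping rule forces growth of the product $p$ only. Nothing makes $\langle F\rangle_Q$ grow.

**Example 6.** Let $d=1$, $\mathscr D=\mathscr D^0$ (the standard dyadic intervals), $F(x)=\min(1,|x|^{-3/4})$ and $G(x)=|x|^{-1/2}$. By Example 4 both are $A_1$-weights ($MF\le24F$, $MG\le12G$), and $\int FG=2\bigl(\int_0^1x^{-1/2}dx+\int_1^\infty x^{-5/4}dx\bigr)=12$. For $k\ge0$,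
$$\langle F\rangle_{[0,2^{-k})}=1,\qquad\langle G\rangle_{[0,2^{-k})}=2\cdot2^{k/2},\qquad p([0,2^{-k}))=2^{1+k/2}.$$
Let $j\ge1$. Among these intervals, $p>4^j$ holds exactly when $k\ge4j-1$. The larger dyadic ancestors $[0,2^m)$, $m\ge1$, have $p\le p([0,1))=2\le4^j$, because $F$ and $G$ decrease on $(0,\infty)$ and so do their averages over $[0,t)$. Hence $[0,2^{1-4j})\in\mathcal Q_j$ for every $j\ge1$. If $0<x<2^{1-4J}$, then $\sum_{Q\ni x}\langle F\rangle_Q\ge J$ while $F(x)=1$, so the inner sum is not bounded by any multiple of $F$.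

In Example 6 the other order, $\int F(x)\sum_{Q\ni x}\langle G\rangle_Q\,dx$, behaves well along these intervals, because $\langle G\rangle_{[0,2^{1-4j})}=2^{2j+1/2}$ is geometric. For the exchanged pair $(G,F)$ it is the other way round. So no fixed choice of the order works for all pairs. The choice will be made cube by cube, and the question is whether each stopping cube allows at least one of the two orders.

## A drop by more than $2\beta$ is never recovered

Fix a stopping cube $Q\in\mathcal Q_j$ and climb through its ancestors $Q_i$, $i<j$. The product $p$ falls by a factor of about $a$ with each index. Suppose that at some $Q_i$ the average of $F$ has not fallen by half. Then $G$ must have absorbed almost all of the fall of $p$. If $j-i$ is so large that this fall exceeds $2\beta$, then by (4) the average of $G$ can climb back by at most a factor $\beta$ on larger cubes. So from $Q_i$ upwards $\langle G\rangle$ stays below half of $\langle G\rangle_Q$ forever. To fall by $2\beta$ takes about $\log\beta$ indices, and this waiting time is the source of the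 logarithm.

The waiting time is needed for this argument. In $d=1$ ($a=4$), consider the numbers
$$\begin{array}{c|ccc} i&0&-1&-2\\\hline \langle F\rangle_{Q_i}&1&1&\tfrac18\\ \langle G\rangle_{Q_i}&2&\tfrac12&1\end{array}$$
with $j=0$. The products $2,\frac12,\frac18$ satisfy (5), and (4) holds with $\alpha=1$, $\beta=2$. Yet at $i=-1$ the $F$-value has not been halved, and at $i=-2$ the $G$-value has fallen only to exactly one half. So (4) and (5) alone do not give, from the very next ancestor on, a fall of one fixed factor below half its size.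

**Step 5 (two types).** The purpose is to assign to each stopping cube an order of summation. Let $N_1,N_2\ge1$ be the least integers with
$$a^{N_1-1}>4\beta,\qquad a^{N_2-1}>4\alpha.$$
Say that $Q\in\mathcal Q_j$ is

* of type I if $\langle F\rangle_{Q_i}<\frac12\langle F\rangle_Q$ for all $i\le j-N_1$;
* of type II if $\langle G\rangle_{Q_i}<\frac12\langle G\rangle_Q$ for all $i\le j-N_2$.

Note that the waiting time for $F$ is governed by the constant $\beta$ of $G$, and conversely.

**Claim.** Every $Q\in\mathcal Q_j$ is of type I or of type II.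

Suppose not. Then there are
$$i\le j-N_1\ \text{ with }\ \langle F\rangle_{Q_i}\ge\tfrac12\langle F\rangle_Q,\qquad i'\le j-N_2\ \text{ with }\ \langle G\rangle_{Q_{i'}}\ge\tfrac12\langle G\rangle_Q.$$

*Case $i'\le i$.* Here $Q_i\subseteq Q_{i'}$: the place where $G$ is large lies above the place where $F$ is large. We use in turn (5) for $Q_i$, the choice of $i$, the lower bound $\langle F\rangle_Q\langle G\rangle_Q>a^j$ from (5) for $Q$, then $i-j\le-N_1$ with the choice of $i'$, then (4), and the definition of $N_1$:
$$\langle G\rangle_{Q_i}\le\frac{a^{i+1}}{\langle F\rangle_{Q_i}}\le\frac{2a^{i+1}}{\langle F\rangle_Q}<2a^{i+1-j}\langle G\rangle_Q\le4a^{1-N_1}\langle G\rangle_{Q_{i'}}\le4\beta a^{1-N_1}\langle G\rangle_{Q_i}<\langle G\rangle_{Q_i}.$$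
This is a contradiction.

*Case $i\le i'$.* Here $Q_{i'}\subseteq Q_i$, and with the roles of $F$ and $G$ exchanged
$$\langle F\rangle_{Q_{i'}}\le\frac{a^{i'+1}}{\langle G\rangle_{Q_{i'}}}\le\frac{2a^{i'+1}}{\langle G\rangle_Q}<2a^{i'+1-j}\langle F\rangle_Q\le4a^{1-N_2}\langle F\rangle_{Q_i}\le4\alpha a^{1-N_2}\langle F\rangle_{Q_{i'}}<\langle F\rangle_{Q_{i'}},$$
again a contradiction. This proves the claim.

In Example 6 the cubes $Q=[0,2^{1-4j})$ with $j>N_1$ are not of type I, because $i=j-N_1\ge1$ gives $\langle F\rangle_{Q_i}=1=\langle F\rangle_Q$. They are of type II: the ancestors $Q_i$, $i<j$, contain $Q_{j-1}=[0,2^{5-4j})$ and have the form $[0,2^m)$, so $\langle G\rangle_{Q_i}\le\langle G\rangle_{Q_{j-1}}=\frac14\langle G\rangle_Q$.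

## Geometric sums along residue classes

**Step 6 (summation).** The purpose is to carry out, for each type, the order of summation that its definition allows. For type I cubes write
$$\sum_{Q\text{ type I}}\langle F\rangle_Q\langle G\rangle_Q|Q|=\int G(x)\sum_{Q\ni x,\ Q\text{ type I}}\langle F\rangle_Q\,dx.$$
Fix $x$ outside the null set of (3). For each $j$ at most one type I cube of $\mathcal Q_j$ contains $x$; call it $Q_j(x)$ if it exists. Split the indices $j$ into the $N_1$ residue classes mod $N_1$. If $j<j'$ are two such indices in the same class, then $j\le j'-N_1$. The cube of $\mathcal Q_j$ containing $Q_{j'}(x)$ contains $x$, hence is $Q_j(x)$. As $Q_{j'}(x)$ is of type I,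
$$\langle F\rangle_{Q_j(x)}<\tfrac12\langle F\rangle_{Q_{j'}(x)}.$$
So for finitely many indices $j_1<\dots<j_m$ of one class, the averages at least double at each step and the last is at most $\alpha F(x)$ by (3). Their sum is at most $\alpha F(x)\sum_{l\ge0}2^{-l}=2\alpha F(x)$. This holds for all finite partial sums, hence for the whole class, and there are $N_1$ classes:
$$\sum_{Q\ni x,\ Q\text{ type I}}\langle F\rangle_Q\le2N_1\alpha F(x).$$
For type II cubes write $\langle F\rangle_Q\langle G\rangle_Q|Q|=\int_QF\cdot\langle G\rangle_Q$, and split mod $N_2$. The same argument gives $\sum_{Q\ni x,\ Q\text{ type II}}\langle G\rangle_Q\le2N_2\beta G(x)$. By the claim the two types cover all stopping cubes, so (6) yields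
$$\int M_{1,1}^{\mathscr D}(F,G)\le2\cdot4^d(N_1\alpha+N_2\beta)\int FG.\tag{7}$$

**Step 7 (constants).** The purpose is to estimate $N_1,N_2$ and return to all cubes. Since $4\beta>1$, we have $N_1\ge2$, and minimality gives $a^{N_1-2}\le4\beta$. As $a\ge4$,
$$N_1\le2+\frac{\log(4\beta)}{\log a}\le2+\frac{\log(4\beta)}{\log4}=3+\frac{\log\beta}{\log4}\le3+\log\beta\le3(1+\log\beta),$$
and likewise $N_2\le3(1+\log\alpha)$. So (7) becomes
$$\int M_{1,1}^{\mathscr D}(F,G)\le6\cdot4^d\bigl[\alpha(1+\log\beta)+\beta(1+\log\alpha)\bigr]\int FG$$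
for each of the $2^d$ lattices. By (2) we multiply by $36^d\cdot2^d$, and $36\cdot2\cdot4=288$. This proves Theorem 2, and with Steps 0 and 1 it proves Theorem 1. $\blacksquare$

## Finiteness of $N(X)$ forces $M$ to be bounded on $X$ and $X'$

For Theorem 3 we must bound a linear quantity, $\int(Mf)g$, by the bilinear one. The tool is a family of cubes on which $f$ doubles, with large disjoint pieces.

Let $N:=N(X)<\infty$ and let $f,g\ge0$ with $\|f\|_X,\|g\|_{X'}\le1$.

**Step 1 (local integrability).** We need finite averages to define stopping rules. Given a cube $Q$, choose by saturation $E\subseteq Q$ of positive measure with $\mathbf 1_E\in X'$. Then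
$$\langle f\rangle_Q\langle\mathbf 1_E\rangle_Q|Q|\le\|M_{1,1}(f,\mathbf 1_E)\|_{L^1}\le N\|\mathbf 1_E\|_{X'}<\infty,$$
and $\langle\mathbf 1_E\rangle_Q>0$, so $\langle f\rangle_Q<\infty$. The same argument with saturation of $X$ applies to $g$.

**Step 2 (principal cubes).** The purpose is to select cubes with disjoint subsets of proportional size. Fix $\mathscr D=\mathscr D^u$ and a finite nonempty $\mathcal F\subset\mathscr D$. Let $\mathcal S\subseteq\mathcal F$ consist of the maximal cubes of $\mathcal F$ and, recursively, for each $Q\in\mathcal S$, its children: the maximal $Q'\in\mathcal F$ with $Q'\subsetneq Q$ and $\langle f\rangle_{Q'}>2\langle f\rangle_Q$. Let $E_Q$ be $Q$ minus the union of its children.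

*Size.* If $\langle f\rangle_Q=0$, there are no children. Otherwise the children are disjoint and have total measure at most $\sum_{Q'}\frac1{2\langle f\rangle_Q}\int_{Q'}f\le\frac1{2\langle f\rangle_Q}\int_Qf=\frac12|Q|$. So $|E_Q|\ge\frac12|Q|$.

*Chains and disjointness.* Each $R\in\mathcal S$ is reached by a chain from a maximal cube of $\mathcal F$, each member being a child of the previous one. Let $R\subsetneq Q$ both be in $\mathcal S$. Their chains start at the same maximal cube, since maximal cubes are disjoint and both starting cubes contain $R$. As long as both chains continue they agree, since two children of the same cube that both contain $R$ coincide. So one chain is an initial segment of the other, and as $R\subsetneq Q$, the cube $Q$ occurs in the chain of $R$ before $R$. Two consequences follow. First, $R$ lies in a child of $Q$, so $R\cap E_Q=\emptyset$; hence the sets $E_Q$ are pairwise disjoint. Second, $\langle f\rangle_Q\le\langle f\rangle_R$.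

**Step 3 (pointwise bound).** We claim that
$$M^{\mathcal F}f:=\sup_{P\in\mathcal F}\langle f\rangle_P\mathbf 1_P\le2\sum_{Q\in\mathcal S}\langle f\rangle_Q\mathbf 1_{E_Q}.\tag{8}$$
Let $x\in\bigcup\mathcal F$ and let $Q$ be the minimal cube of $\mathcal S$ containing $x$; then $x$ is in no child of $Q$, so $x\in E_Q$. Let $x\in P\in\mathcal F$, and let $Q'$ be the minimal cube of $\mathcal S$ with $P\subseteq Q'$; it exists since $P$ lies in a maximal cube of $\mathcal F$. If $\langle f\rangle_P>2\langle f\rangle_{Q'}$, then $P\ne Q'$ and $P$ would lie in a child of $Q'$, against the minimality of $Q'$. So $\langle f\rangle_P\le2\langle f\rangle_{Q'}$. Since $x\in Q'$, we have $Q\subseteq Q'$, and $\langle f\rangle_{Q'}\le\langle f\rangle_Q$ by Step 2. Hence $\langle f\rangle_P\le2\langle f\rangle_Q$, which is (8).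

**Step 4 (conclusion).** We integrate (8) against $g$ and replace $|Q|$ by $|E_Q|$, so that disjointness brings in $M_{1,1}$:
$$\int(M^{\mathcal F}f)g\le2\sum_{Q\in\mathcal S}\langle f\rangle_Q\langle g\rangle_Q|Q|\le4\sum_{Q\in\mathcal S}\langle f\rangle_Q\langle g\rangle_Q|E_Q|\le4\int M_{1,1}(f,g)\le4N.$$
The last but one inequality holds because $M_{1,1}(f,g)\ge\langle f\rangle_Q\langle g\rangle_Q$ on $E_Q\subseteq Q$. The lattice $\mathscr D$ is countable, so we may let $\mathcal F\uparrow\mathscr D$ and use monotone convergence. Taking the supremum over $g$, (1) and the remark after it give $M^{\mathscr D}f\in X$ and $\|M^{\mathscr D}f\|_X\le4N$. By (2), the ideal property and the triangle inequality, $Mf\in X$ and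
$$A\le6^d\cdot2^d\cdot4N=4\cdot12^dN.$$
Since $X''=X$ and $M_{1,1}$ is symmetric, $N(X')=N(X)$, and the same argument for $X'$ gives $B\le4\cdot12^dN$. The equivalence and the two-sided estimate follow on combining this with Theorem 1. $\blacksquare$

**Remark.** For $f\in L^\infty_c$ and measurable $g$, Steps 2 to 4 use only the local integrability of $f$ to give $\int(M^{\mathscr D}f)|g|\le4\int M_{1,1}(f,g)$. With (2), the sublinear operator $M$ itself satisfies $(*)$ with constant $4\cdot12^d$.

## The Hilbert transform on $L^2_w$ and the necessity of the logarithm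

Let $d=1$. For a weight $w$ we write $w^2\in A_2$ if $\sup_I\bigl(\frac1{|I|}\int_Iw^2\bigr)\bigl(\frac1{|I|}\int_Iw^{-2}\bigr)<\infty$, the supremum over intervals. The condition is symmetric under $w\mapsto w^{-1}$, so by Muckenhoupt's theorem $M$ is then bounded on $X=L^2_w(\mathbf R)$ and on $X'=L^2_{w^{-1}}(\mathbf R)$. We use the following result of Lerner, Li and Ombrosi without proof.

**Fact 2.** If $\phi$ is an increasing function such that $\|H\|_{X\to X}\lesssim\phi(\max(A,B))$ for all $X=L^2_w(\mathbf R)$ with $w^2\in A_2$, then $\phi(t)\gtrsim t(1+\log t)$ for $t\ge1$.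

**Proof of Corollary 4.** The purpose is to turn a bound in $\max$ and $\min$ into one in $\max$ alone. Since $\min(A,B)\le\max(A,B)$ and $\psi$ is increasing, the hypothesis gives
$$\|H\|_{X\to X}\lesssim\max(A,B)\,\psi(\max(A,B))=\phi(\max(A,B)),\qquad\phi(t):=t\,\psi(t),$$
and $\phi$ is increasing. Fact 2 yields $t\,\psi(t)\gtrsim t(1+\log t)$, that is, $\psi(t)\gtrsim1+\log t$. $\blacksquare$

Since $H$ satisfies $(*)$, Theorem 1 shows that $\psi(t)=1+\log t$ is admissible here. The same Fact 2, applied directly, shows that the growth $t(1+\log t)$ in the conjecture is optimal in dimension one.
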